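
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Klein's quartic bounds geometrically}


\begin{abstract}
We show that Klein's quartic, the closed hyperbolic surface of genus $3$ with $168$ orientation-preserving isometries, is the unique, totally geodesic boundary component of a compact orientable hyperbolic $3$-manifold. This answers a question posed by Zimmermann. We also determine the groups of orientation-preserving isometries of the surface that can be extended to such a $3$-manifold: they are exactly the subgroups of $\mathrm{PSL}(2,7)$ of order prime to $7$. The manifold is obtained from a truncated Coxeter tetrahedron. A homomorphism onto $\mathrm{PSL}(2,7)$ yields a compact manifold with nine boundary components, all isometric to Klein's quartic, and eight of them are glued in pairs.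
\end{abstract}

\section{The question and the answer}

Throughout, surfaces and $3$-manifolds are compact, connected and orientable (apart from universal covers and similar auxiliary spaces), and group actions are orientation-preserving. A closed hyperbolic surface $S$ \emph{bounds geometrically} if there is a compact hyperbolic $3$-manifold $\mathcal M$ whose boundary is totally geodesic, connected and isometric to $S$. If $H$ is a finite group of isometries of $S$, the pair $(S,H)$ \emph{bounds geometrically} if, in addition, $\mathcal M$ can be chosen so that the action of $H$ on $S=\partial\mathcal M$ extends to an isometric action of $H$ on $\mathcal M$. Topologically every closed orientable surface bounds a handlebody, so the condition is one on the metric.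

Let $\hat T=\langle r_1,r_2,r_3\rangle$ be the group generated by the reflections in the sides of a hyperbolic triangle with angles $\pi/7,\pi/3,\pi/2$, numbered so that $a=r_1r_2$, $b=r_2r_3$ and $ab=r_1r_3$ have orders $7$, $3$, $2$. Let $T$ be its subgroup of orientation-preserving elements, the triangle group
\[
T=\langle a,b\mid a^7=b^3=(ab)^2=1\rangle .
\]
\emph{Klein's quartic} is $\mathcal S=\mathbb H^2/K$, where $K$ is a torsion-free normal subgroup of $T$ with $T/K\cong\mathrm{PSL}(2,7)$, a group of order $168$. (Existence and uniqueness of $K$ are shown in Section~\ref{sec:klein}.) Its Euler characteristic is $168(\frac12+\frac13+\frac17-1)=-4$, so its genus is $g=3$. Since a closed surface of genus $g\ge2$ has at most $84(g-1)$ orientation-preserving isometries, $T/K$ is the full group $\mathrm{Isom}^+(\mathcal S)$, and its order is the largest possible one in genus $3$.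

It is known that the action of the whole group $T/K$ does not extend to any compact $3$-manifold with boundary $\mathcal S$. Whether $\mathcal S$ bounds geometrically when no symmetry is required to extend is the question posed in \cite{Z}. We answer it.

\begin{theorem}\label{thm:main}
Klein's quartic bounds geometrically: there is a compact, connected, orientable hyperbolic $3$-manifold whose unique boundary component is totally geodesic and isometric to $\mathcal S$.
\end{theorem}

\begin{theorem}\label{thm:groups}
Let $G=\mathrm{Isom}^+(\mathcal S)\cong\mathrm{PSL}(2,7)$. For a subgroup $H\le G$ the following are equivalent: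
\begin{enumerate}
\item[(i)] $(\mathcal S,H)$ bounds geometrically;
\item[(ii)] $7\nmid|H|$;
\item[(iii)] $H$ is contained in a subgroup of $G$ isomorphic to $S_4$.
\end{enumerate}
If $7$ divides $|H|$, the $H$-action does not even extend to a smooth action on a compact orientable $3$-manifold $\mathcal M$ with $\partial\mathcal M=\mathcal S$.
\end{theorem}

\paragraph{The obstruction, and how it suggests the construction.}
The obstruction at the prime $7$ is a parity. An isometry of $\mathcal S$ of order $7$ has exactly three fixed points (Lemma~\ref{lem:seven}). If it extended to $\mathcal M$, its fixed point set would be a compact $1$-manifold, so it would consist of circles and of arcs with both ends on $\partial\mathcal M$, and the number of fixed points on $\mathcal S=\partial\mathcal M$ would be even.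

The same picture suggests what to build. Suppose $G$ acts on a manifold $M$ and one boundary component is $\mathcal S$ with its $G$-action. The fixed point set of an element of order $7$ contains arcs starting at its three fixed points on $\mathcal S$. Since three is odd, at least one of these arcs ends on another boundary component, so $M$ needs further boundary components. We want to remove these by gluing them in pairs, and so we let $G$ permute them. The group $G$ has eight subgroups of order $7$, each with normalizer of order $21$. We therefore aim at exactly eight further components, permuted by $G$ like these subgroups, such that the three arcs belonging to a subgroup of order $7$ end on the component corresponding to it. We shall construct such an $M$, and it turns out that the eight further components are copies of Klein's quartic as well. So they can be glued to one another in pairs. This destroys the symmetry of order $7$, as it must, and leaves $\mathcal S$ as the only boundary component.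

\section{Klein's quartic and the method in dimension two}\label{sec:klein}

\subsection*{Uniqueness}

\begin{lemma}\label{lem:unique}
Any two epimorphisms $T\to\mathrm{PSL}(2,7)$ with torsion-free kernel differ by an automorphism of $\mathrm{PSL}(2,7)$. Hence $T$ has at most one torsion-free normal subgroup $K$ with $T/K\cong\mathrm{PSL}(2,7)$, and such a $K$ is normal in $\hat T$.
\end{lemma}

\begin{proof}
Such an epimorphism is given by the images of $a$, of order $7$, and of $z=ab$, of order $2$, such that the image of $b=a^{-1}z$ has order $3$; we write the images by the same letters and represent them by matrices in $\mathrm{SL}(2,7)$. A matrix $w\in\mathrm{SL}(2,7)$ with trace $t$ satisfies $w^2=tw-1$ and $w^3=(t^2-1)w-t$. So in $\mathrm{PSL}(2,7)$ order $2$ means trace $0$, and order $3$ means trace $\pm1$ (and $w\ne\pm1$). An element of order $7$ is represented by a matrix $w$ with $w^7=1$, that is, $(w-1)^7=0$; so $w$ is unipotent. Conjugating by $\mathrm{PGL}(2,7)$ we may therefore take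
\[
a=\begin{pmatrix}1&1\\0&1\end{pmatrix},\qquad z=\begin{pmatrix}p&q\\r&-p\end{pmatrix},\quad -p^2-qr=1 .
\]
Then $\mathrm{tr}(a^{-1}z)=-r$, so $r=\pm1$, and replacing $z$ by $-z$ we may take $r=1$. Conjugation by $a^s$ fixes $a$ and replaces $p$ by $p+s$; so we may take $p=0$, and then $q=-1$. The pair $(a,z)$ is thus unique up to conjugation by $\mathrm{PGL}(2,7)$, which acts on $\mathrm{PSL}(2,7)$ by automorphisms. Hence the kernel is unique. Conjugation by a reflection of $\hat T$ preserves $T$ and carries $K$ to a torsion-free normal subgroup with isomorphic quotient, that is, to $K$.
\end{proof}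

The condition on the quotient could be replaced by the condition that $K$ has index $168$. Indeed, $T$ is perfect, so a quotient of order $168$ is perfect and has a nonabelian simple composition factor of order dividing $168$. The only order of a nonabelian simple group below $168$ is $60$, which does not divide $168$; so the quotient is simple of order $168$, hence isomorphic to $\mathrm{PSL}(2,7)$.

\subsection*{Existence, by permutations}

We use that $\mathrm{PSL}(2,7)$ is isomorphic to the automorphism group of the Fano plane, which is simple of order $168$. From now on $G$ denotes the latter group, with points $\mathbb Z/7$ and lines $L_i=\{i+1,i+2,i+4\}$; its action on $\mathcal S$ will come from an epimorphism $T\to G$. Permutations are composed from right to left. Put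
\[
A:t\mapsto t+1,\qquad B=(0\;6\;1)(2\;5\;3).
\]
Then $A(L_i)=L_{i+1}$. Writing lines as triples in order, $B$ acts by
\begin{gather*}
124\mapsto054,\quad 235\mapsto523,\quad 346\mapsto241,\quad 450\mapsto436,\\
561\mapsto310,\quad 602\mapsto165,\quad 013\mapsto602,
\end{gather*}
and all images are lines. So $A,B\in G$. Moreover $AB=(2\;6)(4\;5)$: it sends $0,1,2,3,4,5,6$ to $0,1,6,3,5,4,2$. Thus $A$, $B$, $AB$ have orders $7,3,2$.

\begin{lemma}\label{lem:generate}
$\langle A,B\rangle=G$.
\end{lemma}
\begin{proof}
The order of $\langle A,B\rangle$ is divisible by $42$, so its index is $1$, $2$ or $4$. A proper subgroup of index at most $4$ would give a nontrivial, hence injective, homomorphism from the simple group $G$ to $S_4$, which is impossible since $168>24$.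
\end{proof}

Now $a\mapsto A$, $b\mapsto B$ defines an epimorphism $T\to G$. Each nontrivial element of finite order in $T$ is a rotation about a vertex of the tessellation by $(2,3,7)$-triangles, so it is conjugate to a nontrivial power of $a$, $b$ or $ab$. Its image is nontrivial because the orders of $a,b,ab$ are preserved. So the kernel is torsion-free, and the quotient of $\mathbb H^2$ by it is Klein's quartic.

This is the method of the paper in dimension two: start from a reflection group; map its orientation-preserving subgroup to a finite group so that \emph{the products of two reflections keep their orders}; then the kernel acts freely. In dimension three we shall need one more reflection $r_4$, hence one more permutation besides $A$ and $B$.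

\subsection*{Two facts about isometries of Klein's quartic}

Since $K$ is normal in $\hat T$, the group $\hat T/K$ acts on $\mathcal S$, and $\mathcal S$ has orientation-reversing isometries. More precisely, we have the following.

\begin{lemma}\label{lem:three}
If $c$ is an orientation-preserving isometry of $\mathcal S$ of order $3$, there is an orientation-reversing isometric involution $\sigma$ of $\mathcal S$ with $\sigma c\sigma^{-1}=c^{-1}$.
\end{lemma}
\begin{proof}
The Sylow $3$-subgroups of $T/K=\mathrm{Isom}^+(\mathcal S)$ have order $3$, so after a conjugation we may assume that $c$ is the image of $b=r_2r_3$ or of $b^{-1}$. The image of $r_2$ in $\hat T/K$ is an orientation-reversing involution, and it inverts $c$ because $r_2(r_2r_3)r_2=r_3r_2=b^{-1}$.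
\end{proof}

\begin{lemma}\label{lem:seven}
Let $h$ be an orientation-preserving isometry of $\mathcal S$ of order $7$. Then $h$ has exactly three fixed points, and $\mathcal S/\langle h\rangle$ is a sphere.
\end{lemma}
\begin{proof}
Let $f$ be the number of fixed points and $\gamma$ the genus of the quotient. The Riemann--Hurwitz formula reads $-4=7(2-2\gamma)-6f$, that is, $6f=18-14\gamma$. For $\gamma=1$ the right-hand side is $4$, and for $\gamma\ge2$ it is negative; so $\gamma=0$ and $f=3$.
\end{proof}

\section{Choosing the tetrahedron}\label{sec:choice}

This section explains the choice of the polyhedron; the proofs start in Section~\ref{sec:poly} and use from here only the numbers \eqref{eq:m}, the group $N$, the permutation $Y$ and the orders \eqref{eq:orders}.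

We look for a hyperbolic tetrahedron with some vertices cut off, with faces on planes numbered $1,\dots,4$ and dihedral angle $\pi/m_{ij}$ between the $i$th and $j$th. Let $v_i$ denote the vertex opposite the $i$th face. At a vertex three faces meet, and the corresponding three reflections generate a finite group if the vertex lies in $\mathbb H^3$. If the vertex is \emph{ultra-ideal} (beyond infinity), they generate a hyperbolic triangle group, and we cut the vertex off by the plane orthogonal to the three faces, which becomes part of the boundary. Vertices at infinity are not allowed, since we want a compact polyhedron. The products of two reflections are to be mapped to $G$ with a torsion-free kernel, so the finite rotation groups at vertices in $\mathbb H^3$ must embed in $G$.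

One vertex, $v_4$, must give $\mathcal S$: so $m_{12}=7$, $m_{23}=3$, $m_{13}=2$. The axes of order $7$ lie on the edge $v_3v_4$. Its other end $v_3$ cannot lie in $\mathbb H^3$. For then the rotation group at $v_3$ would be a finite triangle group of type $(7,m_{14},m_{24})$; this forces $\frac17+\frac1{m_{14}}+\frac1{m_{24}}>1$, so $m_{14}=m_{24}=2$ and the group is dihedral of order $14$. But $G$ contains no such subgroup, because the normalizer of a subgroup of order $7$ has order $168/8=21$. So $v_3$ must be cut off as well. The boundary components that arise from $v_3$ will be permuted by $G$ like the cosets of the image of the rotation group at $v_3$. Since we aim at eight components corresponding to the subgroups of order $7$, this image should be the normalizer of $\langle A\rangle$,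
\[
N=\{t\mapsto\mu t+\beta:\mu\in\{1,2,4\},\ \beta\in\mathbb Z/7\}.
\]
These maps preserve the set of lines, since $2L_i=L_{2i}$; so $N\le G$. In $N$ all elements outside $\langle A\rangle$ have order $3$, which suggests $m_{14}=m_{24}=3$. The remaining two vertices should lie in $\mathbb H^3$, so that there are no further boundary components. At $v_1$ the three orders are $3,3,m_{34}$, and we need $\frac13+\frac13+\frac1{m_{34}}>1$, i.e.\ $m_{34}=2$; then $v_2$, with orders $2,3,2$, also lies in $\mathbb H^3$. So we take
\begin{equation}\label{eq:m}
m_{12}=7,\qquad m_{23}=m_{14}=m_{24}=3,\qquad m_{13}=m_{34}=2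
\end{equation}
(Figure~\ref{fig:tet}), and we look for $Y\in N$ of order $3$, the future image of $r_2r_4$, such that $AY$, the future image of $r_1r_4$, has order $3$ and $B^{-1}Y$, the future image of $r_3r_4$, has order $2$. The map
\[
Y:t\mapsto2t+3
\]
does it: $AY$ is $t\mapsto2t+4$; and $Y$ sends $0,1,2,3,4,5,6$ to $3,5,0,2,4,6,1$ while $B^{-1}=(0\;1\;6)(2\;3\;5)$, so that $B^{-1}Y=(0\;5)(1\;2)$. In summary,
\begin{equation}\label{eq:orders}
A,\ B,\ Y,\ AB,\ AY,\ B^{-1}Y\quad\text{have orders}\quad 7,\ 3,\ 3,\ 2,\ 3,\ 2,
\end{equation}
and $\langle A,Y\rangle=N$, because $A$ has order $7$, $Y$ has order $3$ and $|N|=21$.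

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[dashed] (-3.3,0)--(3.3,0);
\fill[gray!25] (-2.8,.66)--(-2.8,-.66)--(-3.3,0)--cycle;
\fill[gray!25] (2.8,.66)--(2.8,-.66)--(3.3,0)--cycle;
\draw (-2.8,.66)--(-2.8,-.66)--(-3.3,0)--cycle;
\draw (2.8,.66)--(2.8,-.66)--(3.3,0)--cycle;
\draw (-2.8,.66)--(0,2.2)--(2.8,.66);
\draw (-2.8,-.66)--(0,-2.2)--(2.8,-.66);
\draw (0,2.2)--(0,-2.2);
\node[above] at (0,2.2) {$v_1$};
\node[below] at (0,-2.2) {$v_2$};
\node at (-3.75,0) {$F_4$};
\node at (3.75,0) {$F_3$};
\node[above] at (1.4,0) {$7$};
\node[above left] at (-1.4,1.43) {$3$};
\node[below left] at (-1.4,-1.43) {$2$};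
\node[above right] at (1.4,1.43) {$3$};
\node[below right] at (1.4,-1.43) {$3$};
\node[left] at (0,-1) {$2$};
\end{tikzpicture}
\caption{The polyhedron $D$: a tetrahedron with vertices $v_1,\dots,v_4$ whose ultra-ideal vertices $v_4$ (left) and $v_3$ (right) are cut off along the shaded triangles $F_4$ and $F_3$. A label $m$ on an edge means dihedral angle $\pi/m$; the edges of the shaded triangles have dihedral angle $\pi/2$. The triangle $F_4$ has angles $\pi/7,\pi/3,\pi/2$, and $F_3$ has angles $\pi/7,\pi/3,\pi/3$. The dashed edge at the back, labeled $7$, runs from one triangle to the other.}
\label{fig:tet}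
\end{figure}

\section{The polyhedron}\label{sec:poly}

We now check that the truncated tetrahedron exists. Let $\lambda=\cos(\pi/7)$, so that $\lambda^2>\cos^2(\pi/6)=\frac34$. On $\mathbb R^4$ with basis $e_1,\dots,e_4$ let $(\cdot,\cdot)$ be the form with $(e_i,e_i)=1$ and $(e_i,e_j)=-\cos(\pi/m_{ij})$ for $i\ne j$, that is, with Gram matrix
\[
\begin{pmatrix}1&-\lambda&0&-\frac12\\-\lambda&1&-\frac12&-\frac12\\0&-\frac12&1&0\\-\frac12&-\frac12&0&1\end{pmatrix}.
\]
Its cofactors $C_{ij}$ are
\begin{gather*}
C_{11}=\tfrac12,\qquad C_{22}=\tfrac34,\qquad C_{33}=\tfrac12-\tfrac\lambda2-\lambda^2<0,\qquad C_{44}=\tfrac34-\lambda^2<0,\\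
C_{12}=\lambda+\tfrac14,\quad C_{13}=\tfrac\lambda2+\tfrac18,\quad C_{14}=\tfrac\lambda2+\tfrac38,\quad C_{23}=\tfrac38,\quad C_{24}=\tfrac{1+\lambda}2,\quad C_{34}=\tfrac{1+\lambda}4 .
\end{gather*}
Expanding along the third row, the determinant is $\delta=-\frac12C_{23}+C_{33}=\frac5{16}-\frac\lambda2-\lambda^2<0$. The vectors $e_2,e_3,e_4$ span a positive definite subspace: the leading minors of their Gram matrix are $1$, $\frac34$ and $C_{11}=\frac12$. Hence the form has signature $(3,1)$.

Let $f_1,\dots,f_4$ be the vectors with $(f_i,e_j)=-\delta_{ij}$ (Kronecker symbol); they represent the vertices $v_i$. The Gram matrix of the $f_i$ is the inverse of that of the $e_i$, so $g_{ij}:=(f_i,f_j)=C_{ij}/\delta$. From the list of cofactors,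
\begin{equation}\label{eq:signs}
g_{33},g_{44}>0,\qquad\text{all other }g_{ij}\text{, including }g_{11}\text{ and }g_{22}\text{, are negative.}
\end{equation}
So $v_1,v_2$ are genuine points and $v_3,v_4$ are ultra-ideal, as intended. The span of $f_3,f_4$ is the orthogonal complement of the positive definite plane $\langle e_1,e_2\rangle$; it has signature $(1,1)$, and so
\begin{equation}\label{eq:ultra}
g_{34}^2>g_{33}g_{44}.
\end{equation}
In particular the planes $\Pi_3=f_3^\perp$ and $\Pi_4=f_4^\perp$ of hyperbolic space are disjoint, since a common point would be a timelike vector in the positive definite space $\langle f_3,f_4\rangle^\perp$. Let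
\[
\mathcal Q=\{x\in\mathbb R^4:(x,e_i)\le0\ (1\le i\le4),\ (x,f_3)\le0,\ (x,f_4)\le0\}.
\]

\begin{lemma}\label{lem:compact}
All nonzero elements of $\mathcal Q$ are timelike and lie in the same half of the light cone as $f_1$.
\end{lemma}
\begin{proof}
Let $0\ne x\in\mathcal Q$ and write $x=\sum t_if_i$ with $t_i=-(x,e_i)\ge0$. By \eqref{eq:signs} the numbers $g_{1j}$ and $g_{2j}$ are all negative, so $(x,f_1)<0$ and $(x,f_2)<0$. Hence $(x,x)=\sum t_i(x,f_i)\le0$, all summands being $\le0$. Suppose equality holds. Then $t_1=t_2=0$ and $t_3(x,f_3)=t_4(x,f_4)=0$. If $t_3,t_4>0$, then $x$ is orthogonal to $f_3$ and $f_4$ and lies in their span, which is nondegenerate, so $x=0$. If $t_4=0$, then $t_3>0$ and $(x,f_3)=t_3g_{33}>0$; if $t_3=0$, then $t_4>0$ and $(x,f_4)=t_4g_{44}>0$. All cases are contradictory, so $(x,x)<0$. Since $f_1$ is timelike, $(x,f_1)<0$ says that $x$ and $f_1$ lie in the same half of the light cone.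
\end{proof}

Let $\mathbb H^3$ be the sheet of $\{(x,x)=-1\}$ in this half of the cone, and put
\[
D=\mathcal Q\cap\mathbb H^3 .
\]
Since $\mathcal Q$ is a closed cone and $\mathcal Q\setminus\{0\}$ consists of timelike vectors, $D$ is a compact polyhedron. Its interior is not empty: at $f_1+f_2+\epsilon(f_3+f_4)$ with small $\epsilon>0$ all six inequalities are strict. Let $E_i=D\cap e_i^\perp$ and $F_b=D\cap\Pi_b$ for $b=3,4$.

\begin{proposition}\label{prop:faces}
The faces of $D$ are $E_1,\dots,E_4,F_3,F_4$, and the following hold.
\begin{enumerate}
\item[(a)] For $i\ne j$, the faces $E_i$ and $E_j$ meet along an edge with dihedral angle $\pi/m_{ij}$.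
\item[(b)] $F_4$ is a triangle with sides on $E_1,E_2,E_3$; it is orthogonal to these three faces and disjoint from $E_4$. Its angles are $\pi/m_{12},\pi/m_{23},\pi/m_{13}=\pi/7,\pi/3,\pi/2$.
\item[(c)] $F_3$ is a triangle with sides on $E_1,E_2,E_4$; it is orthogonal to these three faces and disjoint from $E_3$. Its angles are $\pi/m_{12},\pi/m_{14},\pi/m_{24}=\pi/7,\pi/3,\pi/3$.
\item[(d)] $F_3\cap F_4=\emptyset$.
\end{enumerate}
\end{proposition}
\begin{proof}
(a) Only the existence of the edge is in question, since the $e_i$ are outward unit normals of $D$ with $(e_i,e_j)=-\cos(\pi/m_{ij})$. Let $\{k,l\}$ be the complement of $\{i,j\}$. The edge is cut out by the cone of all $x=t_kf_k+t_lf_l$ with $t_k,t_l\ge0$ and $(x,f_3),(x,f_4)\le0$; we show that this cone is two-dimensional. For $\{k,l\}=\{1,2\}$ the last two conditions hold automatically by \eqref{eq:signs}. If $k\in\{1,2\}$ and $l\in\{3,4\}$, they reduce to $(x,f_l)\le0$, that is, to $t_lg_{ll}\le t_k|g_{kl}|$. For $\{k,l\}=\{3,4\}$ they read $g_{33}/|g_{34}|\le t_4/t_3\le|g_{34}|/g_{44}$, an interval of positive length by \eqref{eq:ultra}. In particular each $E_i$ has several edges on different lines, so it is two-dimensional, i.e.\ a face.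

(b) If $x=\sum t_if_i\in\mathcal Q$ is nonzero and $t_4=0$, then $(x,f_4)=\sum_{j\ne4}t_jg_{4j}<0$. So $F_4\cap E_4=\emptyset$. The plane $\Pi_4$ is orthogonal to $e_j^\perp$ for $j=1,2,3$ because $(f_4,e_j)=0$. For $i=1,2,3$ put
\[
f_i'=f_i-\frac{g_{i4}}{g_{44}}f_4\in f_4^\perp .
\]
The elements of $f_4^\perp$ are the sums $\sum_{i\le3}t_if_i'$. If $t_1,t_2,t_3\ge0$, the $f_4$-coefficient $-\sum t_ig_{i4}/g_{44}$ of such a sum is also $\ge0$. Moreover $(f_i',f_3)=g_{i3}-g_{i4}g_{34}/g_{44}<0$ for $i=1,2$ by \eqref{eq:signs}, and for $i=3$ by \eqref{eq:ultra}. So in $\mathcal Q\cap f_4^\perp$ the conditions belonging to $e_4$ and $f_3$ are redundant, and $\mathcal Q\cap f_4^\perp$ is the simplicial cone $\{\sum_{i\le 3}t_if_i':t_i\ge0\}$. Hence $F_4=\{x\in\Pi_4:(x,e_j)\le0,\ j=1,2,3\}$ is a triangle, compact because $D$ is. Since $e_1,e_2,e_3\in f_4^\perp$, its angles are the $\pi/m_{ij}$ with $i,j\le3$.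

(c) Exchange the roles of the indices $3$ and $4$. The vectors $f_i-(g_{i3}/g_{33})f_3$ for $i=1,2,4$ have products $g_{i4}-g_{i3}g_{34}/g_{33}$ with $f_4$, and these are negative by \eqref{eq:signs} for $i=1,2$ and by \eqref{eq:ultra} for $i=4$. The rest of the argument is unchanged.

(d) $\Pi_3\cap\Pi_4=\emptyset$.
\end{proof}

\section{The reflection group and a convex set with boundary}\label{sec:X}

By Proposition~\ref{prop:faces}, any two faces of $D$ are disjoint or meet along an edge with dihedral angle $\pi/m$, $m$ an integer. Let $r_i$ be the reflection in $e_i^\perp$ and $s_b$ the reflection in $\Pi_b$ ($b=3,4$), and let $W$ be the group generated by these six reflections. Poincar\'e's theorem for reflection groups \cite[Thms.~7.1.3--7.1.4]{Ratcliffe} gives the following. The group $W$ is discrete and acts simply transitively on the \emph{chambers} $wD$, which tile $\mathbb H^3$. The stabilizer $W_p$ of a point $p\in D$ is generated by the reflections in the faces of $D$ through $p$. And $W$ is a Coxeter group on the six reflections, where a product of two of them has order $m$ if the faces meet at angle $\pi/m$ and infinite order if they are disjoint. The subgroup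
\[
\hat\Lambda=\langle r_1,r_2,r_3,r_4\rangle
\]
is therefore the Coxeter group with defining relations $r_i^2=(r_ir_j)^{m_{ij}}=1$ \cite[IV.1.8]{Bourbaki}. Let $\Lambda$ be its subgroup of orientation-preserving elements.

The planes $\Pi_3,\Pi_4$ are to become boundary, so we do not want to reflect in them. The right space for $\hat\Lambda$ is
\[
X=\bigcup_{g\in\hat\Lambda}gD .
\]
We must show that $X$ is convex, find its boundary planes, and find their stabilizers. The bookkeeping device is the homomorphism $\varepsilon:W\to\mathbb Z/2$ with $\varepsilon(r_i)=0$, $\varepsilon(s_b)=1$. It is well defined because the products $r_is_b$ have order $2$ or $\infty$ and $s_3s_4$ has order $\infty$. Call the $W$-translates of $\Pi_3$ and $\Pi_4$ \emph{s-walls}. The reflection in an s-wall is conjugate to some $s_b$ and has $\varepsilon=1$, while the conjugates of the $r_i$ have $\varepsilon=0$; so the mirror of a conjugate of $r_i$ is never an s-wall.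

\begin{lemma}\label{lem:disjoint}
The s-walls form a locally finite family of pairwise disjoint planes.
\end{lemma}
\begin{proof}
Local finiteness follows from the discreteness of $W$. Let $p$ lie on an s-wall; we may assume $p\in D$. The reflection in this wall lies in $W_p$ and has $\varepsilon=1$, so one of the generating reflections of $W_p$ is an $s_b$. Thus $p\in F_b$, for a unique $b$ since $F_3\cap F_4=\emptyset$. The faces $E_j$ through $p$ are orthogonal to $\Pi_b$. So $W_p=\langle s_b\rangle\times W'$ with $W'=\langle r_j:p\in E_j\rangle$, and $W'$ acts trivially on the normal line of $\Pi_b$ at $p$. The elements of $W_p$ with $\varepsilon=1$ are the $s_bw'$ with $w'\in W'$. If $w'\ne1$, such an element acts on the tangent space at $p$ as $-1$ on the normal line and nontrivially on its orthogonal complement, so it is not a reflection. Hence $s_b$ is the only reflection in $W_p$ with $\varepsilon=1$, and $\Pi_b$ is the only s-wall through $p$.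
\end{proof}

\begin{proposition}\label{prop:X}
\begin{enumerate}
\item[(a)] $X$ is closed and convex, and $\partial X$ is the disjoint union of the planes $g\Pi_3$, $g\Pi_4$ with $g\in\hat\Lambda$.
\item[(b)] No element of $\hat\Lambda$ maps $\Pi_3$ to $\Pi_4$. The stabilizers in $\hat\Lambda$ of $\Pi_4$ and $\Pi_3$ are $\langle r_1,r_2,r_3\rangle$ and $\langle r_1,r_2,r_4\rangle$.
\item[(c)] The stabilizers in $\Lambda$ of $\Pi_4$ and $\Pi_3$ are $T=\langle r_1r_2,r_2r_3\rangle$, acting on $\Pi_4$ as the $(2,3,7)$ triangle group, and $T'=\langle r_1r_2,r_2r_4\rangle$, acting on $\Pi_3$ as the $(3,3,7)$ triangle group; both actions are faithful. Moreover $\Lambda$ acts transitively on the planes $g\Pi_4$ and on the planes $g\Pi_3$, $g\in\hat\Lambda$.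
\end{enumerate}
\end{proposition}

\begin{proof}
(a) \emph{A convex set $X'$.} No s-wall meets the interior of a chamber. Let $U$ be the component of the complement of all s-walls that contains the interior of $D$; it is open by local finiteness. For each s-wall take the open half-space bounded by it that contains the interior of $D$. The intersection of these half-spaces is convex, hence connected, and avoids all s-walls, so it is contained in $U$; conversely, $U$ is connected and avoids each s-wall, so it is contained in each of these half-spaces. Hence $U$ is their intersection. Let $X'$ be the intersection of the corresponding closed half-spaces. A segment from a point of $X'$ to a point of $U$ lies in $U$ except possibly for its first endpoint, so $X'$ is the closure of $U$. A point of $X'$ on an s-wall is not interior to $X'$, so the interior of $X'$ is $U$. Thus $X'$ is closed and convex with interior $U$. It is a union of chambers: a chamber that meets $U$ has its interior in $U$ and so is contained in $X'$, and $X'$ is the closure of the locally finite union of these chambers.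

\emph{$X=X'$.} Two chambers $gD$ and $gr_iD$ share the face $gE_i$. A plane separating them would contain $gE_i$, so it would be the mirror of $gr_ig^{-1}$, which is not an s-wall. So both chambers lie on the same side of every s-wall, and by induction $X\subset X'$. Conversely, let $wD\subset X'$. A generic path in $U$ from the interior of $D$ to the interior of $wD$ avoids all edges of chambers and meets no s-wall. As long as it runs through chambers $gD$ with $g\in\hat\Lambda$, it leaves them only through faces $gE_i$, since the faces $gF_b$ lie on s-walls; so it enters chambers $gr_iD$. By induction $wD=gD$ with $g\in\hat\Lambda$, and $X'\subset X$.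

\emph{The boundary.} A point of $\partial X$ lies on an s-wall $P$, and since s-walls are disjoint and locally finite, near this point $X$ is one side of $P$. So $P\cap\partial X$ is open and closed in $P$. It follows that $\partial X$ is a disjoint union of whole s-walls, namely of those that meet it. Such a plane contains a face of some chamber $gD\subset X$, $g\in\hat\Lambda$; this face is not a $gE_i$, whose plane is not an s-wall, so it is $gF_b$ and the plane is $g\Pi_b$. Conversely, for $g\in\hat\Lambda$ the s-wall $g\Pi_b$ contains the face $gF_b$ of $gD\subset X$. Since no interior point of $X$ lies on an s-wall, $gF_b\subset\partial X$, and so $g\Pi_b\subset\partial X$.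

(b) The group $\langle r_1,r_2,r_3\rangle$ preserves $\Pi_4$, whose normal $f_4$ is orthogonal to $e_1,e_2,e_3$. It acts there as the reflection group of the triangle $F_4$, whose translates tile $\Pi_4$. Suppose $g\in\hat\Lambda$ and $g\Pi_b=\Pi_4$. A generic point $q$ in the interior of $gF_b$ lies in the interior of $hF_4$ for some $h\in\langle r_1,r_2,r_3\rangle$. The stabilizer of $q$ in $W$ has order $2$, so exactly two chambers contain $q$; they lie on opposite sides of $\Pi_4$, and only one of them is contained in $X$. But $gD$ and $hD$ both contain $q$ and lie in $X$. So $gD=hD$ and $g=h$. It follows that $\Pi_b=h^{-1}\Pi_4=\Pi_4$, i.e.\ $b=4$, and that the stabilizer of $\Pi_4$ is $\langle r_1,r_2,r_3\rangle$. The same argument with the triangle $F_3$ and the group $\langle r_1,r_2,r_4\rangle$ gives the stabilizer of $\Pi_3$.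

(c) The stabilizers preserve $X$, hence the two sides of the plane. So an element of a stabilizer that fixes the plane pointwise is trivial, and an element of a stabilizer preserves the orientation of $\mathbb H^3$ if and only if it preserves that of the plane. Hence the stabilizers in $\Lambda$ are the rotation subgroups of the triangle reflection groups in (b). The triangles are those of Proposition~\ref{prop:faces}. Finally, $r_1$ stabilizes both planes and reverses orientation, so $g\Pi_b=gr_1\Pi_b$ with one of $g,gr_1$ in $\Lambda$.
\end{proof}

\section{The homomorphism and the manifold}\label{sec:M}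

We now want a homomorphism $\varphi:\Lambda\to G$ with $\varphi(r_1r_2)=A$, $\varphi(r_2r_3)=B$, $\varphi(r_2r_4)=Y$. To obtain it without a presentation of $\Lambda$, we extend it to $\hat\Lambda$, whose relations are known. Put
\[
\alpha_1=A^{-1},\qquad\alpha_2=1,\qquad\alpha_3=B,\qquad\alpha_4=Y .
\]
Let $\theta$ be the involution interchanging the factors of $G\times G$, and in the semidirect product $(G\times G)\rtimes\langle\theta\rangle$ assign
\[
r_i\longmapsto\theta(\alpha_i,\alpha_i^{-1})\qquad(1\le i\le4).
\]
Since $\theta(x,y)\theta=(y,x)$, we get $r_i^2\mapsto1$ and $r_ir_j\mapsto(\alpha_i^{-1}\alpha_j,\ \alpha_i\alpha_j^{-1})$. Here $\alpha_i\alpha_j^{-1}=\alpha_i(\alpha_i^{-1}\alpha_j)^{-1}\alpha_i^{-1}$, so both coordinates have the same order. The first coordinates are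
\begin{equation}\label{eq:phi}
\begin{array}{c|cccccc}
r_ir_j & r_1r_2 & r_2r_3 & r_2r_4 & r_1r_3 & r_1r_4 & r_3r_4\\ \hline
\alpha_i^{-1}\alpha_j & A & B & Y & AB & AY & B^{-1}Y\\ \hline
\text{order} & 7&3&3&2&3&2
\end{array}
\end{equation}
by \eqref{eq:orders}, and by \eqref{eq:m} the orders are exactly the $m_{ij}$. So the assignment respects all Coxeter relations and defines a homomorphism on $\hat\Lambda$. It maps $\Lambda$ to $G\times G$; let $\varphi:\Lambda\to G$ be its first coordinate. Then $\varphi(r_ir_j)=\alpha_i^{-1}\alpha_j$ \emph{has order exactly} $m_{ij}$, and
\begin{equation}\label{eq:images}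
\varphi(T)=\langle A,B\rangle=G,\qquad\varphi(T')=\langle A,Y\rangle=N .
\end{equation}
Let $\Gamma=\ker\varphi$.

\begin{lemma}\label{lem:free}
$\Gamma$ is torsion-free.
\end{lemma}
\begin{proof}
Let $1\ne\gamma\in\Lambda$ have finite order. We show that $\gamma$ is conjugate in $\Lambda$ to a nontrivial power of some $r_ir_j$; then $\varphi(\gamma)\ne1$. The center of the smallest ball containing a given $\gamma$-orbit in $X$ is fixed by $\gamma$ and lies in the convex hull of the orbit, hence in $X$. So $\gamma$ is a rotation about a line $\ell$ that meets $X$ in some point $p$. We claim that $\ell\cap X$ contains an interval of positive length. This is clear if $p$ is an interior point of $X$. If $p\in\partial X$, then $\gamma$ preserves the unique boundary plane through $p$ and the side of it on which $X$ lies. So $\gamma$ fixes the line normal to this plane at $p$ pointwise; this line is $\ell$, and it enters the interior of $X$.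

The vertices of chambers form a discrete set, so there is a point $q\in\ell\cap X$ that is not a vertex of a chamber. After conjugation in $\hat\Lambda$ we may assume $q\in D$. At most two faces of $D$ contain $q$, and $W_q\ni\gamma$ is generated by the reflections in them. Since $\gamma$ is nontrivial and orientation-preserving, there are exactly two such faces. They are not an $E_i$ and an $F_b$: then $W_q=\{1,r_i,s_b,r_is_b\}$, and its only orientation-preserving element $\ne1$ is $r_is_b$, which has $\varepsilon=1$ whereas $\varepsilon(\gamma)=0$. They are not $F_3$ and $F_4$, which are disjoint. So $W_q=\langle r_i,r_j\rangle$ is dihedral, and $\gamma$ is a nontrivial power of $r_ir_j$.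

The conjugation took place in $\hat\Lambda=\Lambda\cup r_i\Lambda$. Since $r_i(r_ir_j)r_i=(r_ir_j)^{-1}$, the original $\gamma$ is conjugate in $\Lambda$ to a nontrivial power of $r_ir_j$.
\end{proof}

Stabilizers of points in the discrete group $\Gamma$ are finite, hence trivial. Therefore $\Gamma$ acts freely and properly discontinuously on $X$, and
\[
M=X/\Gamma
\]
is a connected, orientable hyperbolic $3$-manifold with totally geodesic boundary. It is compact, because $\Gamma$ has finite index in $\hat\Lambda$ and $X$ is the union of the translates of the compact set $D$ by $\hat\Lambda$. The group $G=\Lambda/\Gamma$ acts on $M$ by orientation-preserving isometries.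

\section{Nine copies of Klein's quartic}\label{sec:boundary}

The components of $\partial M$ correspond to the $\Gamma$-orbits of boundary planes of $X$. By Proposition~\ref{prop:X} these planes form two $\Lambda$-orbits, with stabilizers $T$ and $T'$. Since $\Gamma$ is normal with quotient $G$, the $\Gamma$-orbits in them correspond to $G/\varphi(T)$ and $G/\varphi(T')$, respectively. By \eqref{eq:images} this gives:
\begin{itemize}
\item one component $S_0=\Pi_4/(\Gamma\cap T)$, on which $G=T/(\Gamma\cap T)$ acts;
\item eight components, permuted by $G$ as the cosets $G/N$. They are the translates $gR$ of $R=\Pi_3/(\Gamma\cap T')$; the stabilizer of $R$ is $N$, and $N=T'/(\Gamma\cap T')$ acts on $R$ faithfully and preserving orientation.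
\end{itemize}
The group $\Gamma\cap T$ is torsion-free and normal in $T$ with quotient $G\cong\mathrm{PSL}(2,7)$. By Lemma~\ref{lem:unique}, $S_0$ is Klein's quartic $\mathcal S$, and $G$ acts on it as $\mathrm{Isom}^+(\mathcal S)$.

\begin{proposition}\label{prop:R}
$R$ is isometric to $\mathcal S$.
\end{proposition}
\begin{proof}
We first exhibit $\mathcal S$ as a quotient belonging to the same triangle group $T'$, and then show that there is only one such quotient.

\emph{The quotient $\mathcal S/N$.} Restrict the action of $G$ on $\mathcal S$ to $N$. Stabilizers of points are cyclic, so in $N$ they have order $1$, $3$ or $7$. The three fixed points of the subgroup of order $7$ of $N$ (Lemma~\ref{lem:seven}) are permuted by $N$, since this subgroup is normal. They have $N$-stabilizer of order $7$, so they form one $N$-orbit, of $21/7=3$ elements. By the same lemma the quotient of $\mathcal S$ by this subgroup is a sphere, so $\mathcal S/N$ is a sphere. If there are $m$ orbits of points with $N$-stabilizer of order $3$, Riemann--Hurwitz gives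
\[
-4=21\Bigl(2-\frac67-\frac23m\Bigr)=24-14m,\qquad\text{so } m=2 .
\]
Thus $\mathcal S/N$ is a sphere with cone points of orders $3,3,7$, that is, the quotient of $\mathbb H^2$ by a $(3,3,7)$ triangle group. Such a group is unique up to conjugation by isometries of $\mathbb H^2$. Hence both $\mathcal S$ and $R$ are quotients of $\mathbb H^2=\Pi_3$ by torsion-free kernels of epimorphisms $\psi:T'\to N$.

\emph{Uniqueness of the kernel.} Such a $\psi$ is determined by $u=\psi(r_1r_2)$, of order $7$, and $v=\psi(r_2r_4)$, of order $3$. We have $vuv^{-1}=u^\mu$ with $\mu\in\{2,4\}$, because $N/\langle u\rangle$ has order $3$ and acts faithfully on $\langle u\rangle$. For fixed $\mu$ there are $6$ choices for $u$ and $7$ for $v$ (one coset of $\langle u\rangle$), so $42$ pairs. Consider the group of all maps $t\mapsto\nu t+\beta$ with $\nu\in(\mathbb Z/7)^*$ and $\beta\in\mathbb Z/7$. It has order $42$, contains $N$ as a normal subgroup, and the centralizer of $N$ in it is trivial. It acts on the $42$ pairs by conjugation, preserving $\mu$. Since $u,v$ generate $N$, the action is free, hence transitive. Conjugating the values of $\psi$ does not change its kernel, so $\ker\psi$ depends only on $\mu$. Finally,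 conjugation by $r_2$ preserves $T'$ and sends $r_1r_2$ and $r_2r_4$ to their inverses. So composing $\psi$ with it changes $(u,v)$ to $(u^{-1},v^{-1})$ and $\mu$ to $\mu^{-1}$, exchanging the values $2$ and $4$. The two possible kernels are therefore conjugate by an isometry of $\Pi_3$, and the quotient surfaces are isometric.
\end{proof}

So $\partial M$ consists of nine copies of Klein's quartic: $S_0$ and the eight surfaces $gR$.

\begin{remark}
The axes behave as planned. The edge $E_1\cap E_2$ of $D$ labeled $7$ runs from $F_4$ to $F_3$, so its images in $M$ are arcs from $S_0$ to the surfaces $gR$. A subgroup of order $7$ of $G$ lies in exactly one conjugate of $N$, namely its normalizer. So it preserves just one of the eight surfaces, where it has three fixed points, matching its three fixed points on $S_0$.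
\end{remark}

\section{Gluing}\label{sec:glue}

Near a totally geodesic boundary component $R$ the metric of a hyperbolic $3$-manifold is $dr^2+\cosh^2\!r\,g_R$, where $r$ is the distance to $R$ and $g_R$ the metric of $R$. So if two boundary components are glued by an isometry, the metrics on the two sides fit together to a smooth hyperbolic metric. If the manifold is oriented, its boundary carries the induced orientation, and the isometry reverses these orientations, the result is again oriented.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Orient $M$. Divide the eight components $gR$ into four pairs and glue the components of each pair by an isometry reversing the induced orientations. Such an isometry exists: the two components are isometric to $\mathcal S$ by Proposition~\ref{prop:R}, and $\mathcal S$ has orientation-reversing isometries by Lemma~\ref{lem:three}, so an isometry with the wrong behavior can be corrected. The result is a compact, connected, orientable hyperbolic manifold, and its only boundary component is $S_0$, which is totally geodesic and isometric to $\mathcal S$.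
\end{proof}

\section{Which symmetries extend}\label{sec:groups}

Now we carry out the gluing equivariantly. For a group containing an element of order $7$ this must fail, and one sees how: such an element preserves one of the eight surfaces and permutes the other seven cyclically, so the eight cannot be paired off equivariantly. For a subgroup $S_4$, the surfaces form a single orbit with stabilizers of order $3$. The only difficulty is to choose a gluing map that commutes with the stabilizer and makes the pairing symmetric; this is what the involution of Lemma~\ref{lem:three} is for.

\begin{proof}[Proof of \textup{(iii)}$\Rightarrow$\textup{(i)}]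
Orient $M$. Since $G$ acts on $S_0=\mathcal S$ as $\mathrm{Isom}^+(\mathcal S)$, we may regard $H$ as a subgroup of $G=\Lambda/\Gamma$, and we first let $H\cong S_4$. The stabilizers in $H$ of the eight components are the groups $H\cap gNg^{-1}$, whose orders divide $\gcd(24,21)=3$. So every $H$-orbit of components has at least $8$ elements. Hence $H$ permutes the eight components transitively, with stabilizers of order $3$.

Let $\langle c\rangle=H\cap N$ be the stabilizer of $R$ in $H$. In $S_4$ the normalizer of a subgroup of order $3$ is isomorphic to $S_3$, so there is an involution $s\in H$ with $scs^{-1}=c^{-1}$. As $s\notin\langle c\rangle$, we have $sR\ne R$; and $c(sR)=sc^{-1}R=sR$. On $R$, $c$ is an orientation-preserving isometry of order $3$. As $R$ is isometric to $\mathcal S$, Lemma~\ref{lem:three} gives an orientation-reversing isometric involution $\sigma$ of $R$ with $\sigma c\sigma^{-1}=c^{-1}$. Put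
\[
\alpha=s\circ\sigma:R\to sR .
\]
This isometry reverses the induced orientations, because $\sigma$ does and $s$ preserves them. The two inversions cancel:
\[
\alpha c=s\sigma c=sc^{-1}\sigma=cs\sigma=c\alpha .
\]
Define $\iota$ on the union $\bigcup_{h\in H}hR$ of the eight components by $\iota|_{hR}=h\alpha h^{-1}:hR\to hsR$.
\begin{itemize}
\item \emph{$\iota$ is well defined}: if $hR=h'R$, then $h'=hc^j$, and $\alpha$ commutes with $c$.
\item \emph{$\iota$ commutes with $H$}, by construction, and reverses the induced orientations.
\item \emph{$\iota^2=1$}: on $sR$ we have $\iota=s\alpha s^{-1}=s\,s\sigma\,s^{-1}=\sigma s$, so $\iota^2|_R=(\sigma s)(s\sigma)=1$; by equivariance $\iota^2=1$ everywhere.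
\item \emph{$\iota$ maps no component to itself}, since $sR\ne R$ implies $hsR\ne hR$.
\end{itemize}
Thus $\iota$ groups the eight components into four pairs and glues each pair in the manner of Section~\ref{sec:glue}. The quotient $M'=M/(x\sim\iota(x))$ is a compact, connected, orientable hyperbolic manifold whose unique boundary component is the totally geodesic surface $S_0=\mathcal S$. Because $\iota$ commutes with $H$, the group $H$ acts on $M'$. Near a glued surface an element of $H$ is an isometry on either side and the two agree on the surface, so $H$ acts by isometries; they preserve orientation and extend the action on $\mathcal S$. Hence $(\mathcal S,H)$ bounds geometrically, and so does $(\mathcal S,H')$ for every $H'\le H$.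
\end{proof}

\begin{proof}[Proof of \textup{(ii)}$\Leftrightarrow$\textup{(iii)}]
If (iii) holds, $|H|$ divides $24$, so $7\nmid|H|$. Conversely, suppose $7\nmid|H|$, so that $|H|$ divides $24$, and let $H$ act on the Fano plane. We show that $H$ fixes a point or a line. The seven points are divided into $H$-orbits, and one of them has odd size, hence size $1$ or $3$. If the size is $1$, a point is fixed. If it is $3$ and the three points are collinear, their line is fixed. If the three points are not collinear, the three lines joining them contain three further, distinct points, six points in all, and the remaining point is fixed.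

It remains to see that the stabilizer of a line or point is isomorphic to $S_4$. Since $G$ is transitive on points and on lines ($A$ permutes both cyclically), these stabilizers have order $24$. The stabilizer of a line $L$ permutes the four points off $L$. An element fixing these four points fixes each point $x$ of $L$ too, since $x$ is the intersection of $L$ with a line through two of them; so it is the identity. Hence the stabilizer embeds in $S_4$ and, having order $24$, is isomorphic to it. For the stabilizer of a point apply the dual argument to the four lines not through the point.
\end{proof}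

\begin{proof}[Proof of \textup{(i)}$\Rightarrow$\textup{(ii)} and of the last statement of Theorem~\textup{\ref{thm:groups}}]
Suppose $7$ divides $|H|$ and let $h\in H$ have order $7$. Suppose the action of $h$ on $\mathcal S$ extends to a smooth action of $\langle h\rangle$ on a compact orientable $3$-manifold $\mathcal M$ with $\partial\mathcal M=\mathcal S$; it preserves orientation since $7$ is odd. Choose an invariant Riemannian metric. At a fixed point the differential of $h$ is not the identity, since otherwise $h$ would be the identity on $\mathcal M$. At an interior fixed point the differential is a nontrivial rotation, whose fixed vectors form a line; so near this point the fixed point set is a smooth arc. Near $\mathcal S$ the normal exponential map gives an invariant collar $\mathcal S\times[0,\epsilon)$ on which $h$ acts through the first factor; so there the fixed point set consists of the segments $\{p\}\times[0,\epsilon)$ with $p\in\mathcal S$ fixed by $h$. Hence the fixed point set of $h$ is a compact, properly embedded $1$-manifold: a union of circles, and of arcs with both endpoints on $\mathcal S$. The endpoints of the arcs are the fixed points of $h$ on $\mathcal S$, so their number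 is even, contradicting Lemma~\ref{lem:seven}.

An isometric action is smooth, so this proves both the last statement of the theorem and (i)$\Rightarrow$(ii).
\end{proof}

This completes the proof of Theorem~\ref{thm:groups}.

\begin{thebibliography}{9}
\bibitem{Bourbaki} Bourbaki, \emph{Lie}, IV.1.8.
\bibitem{Ratcliffe} Ratcliffe, \emph{Foundations of Hyperbolic Manifolds}.
\bibitem{Z} Bruno P. Zimmermann, \emph{On geodesic embeddings of hyperbolic surfaces into hyperbolic 3-manifolds}, arXiv:2401.06651 (2024).
\end{thebibliography}

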